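# Products of conical limit sets

## 1. Visibility from ideal points, and the guess that products stay conical

Scatter a set $E$ of points in hyperbolic space. Some ideal points can be approached by points of $E$ that stay within a bounded distance of a geodesic ray; they form the conical limit set of $E$. The following question comes from Edward Crane and Ian Short, "Conical limit sets and continued fractions", arXiv:0708.1730 (2007). If $X\subseteq\mathbb R^{m_1}$ and $Y\subseteq\mathbb R^{m_2}$ are conical limit sets, must $X\times Y\subseteq\mathbb R^{m_1+m_2}$ be one too?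

The first guess is *yes*. Being approached conically is a statement about distances, and in a product the distances can be measured one coordinate at a time, so one expects to combine a set that produces $X$ with a set that produces $Y$. We fix the definitions and then test this guess.

**Definition (conical limit set).** Let $H^{m+1}$ be hyperbolic space, $m\ge 1$, with ideal boundary $S^m=\mathbb R^m\cup\{\infty\}$ (upper half-space model). A sequence $(z_n)$ in $H^{m+1}$ that converges ideally to $x\in S^m$ *converges conically* to $x$ if all the $z_n$ lie within a bounded hyperbolic distance of some geodesic ray landing at $x$. For $E\subseteq H^{m+1}$, $\Lambda_c(E)$ is the set of all $x\in S^m$ to which some sequence of points of $E$ converges conically. The class of all sets $\Lambda_c(E)$, $E\subseteq H^{m+1}$, is called $\mathrm{CL}(m)$.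

We write points of $H^{m+1}$ as $(\xi;h)$ with $\xi\in\mathbb R^m$ and height $h>0$. Throughout, $|\cdot|$ is the max norm on $\mathbb R^m$; replacing the Euclidean norm by it only changes constants.

**Definition (visibility).** For $D>0$, the point $(\eta;h)$ is *$D$-visible* from $\xi\in\mathbb R^m$ if $|\eta-\xi|\le Dh$.

The whole talk uses the following translation. For $\xi\in\mathbb R^m$,
$$\xi\in\Lambda_c(E)\iff\text{for some }D,\ E\text{ has elements of arbitrarily small height that are }D\text{-visible from }\xi. \tag{1}$$

*Proof of (1).* Recall that the hyperbolic distance $\rho$ from $(\eta;h)$ to the vertical line over $\xi$ satisfies $\sinh\rho=|\eta-\xi|_{\rm eucl}/h$, that the nearest point of the line has height $\sqrt{|\eta-\xi|_{\rm eucl}^2+h^2}$, and that any two rays landing at the same ideal point lie within bounded distance of each other. If $(\eta_n;h_n)$ converges conically to $\xi$, then $h_n\to0$, and the distances to the vertical line over $\xi$ are bounded by some $\rho$, so $|\eta_n-\xi|\le h_n\sinh\rho$. Conversely, take elements $(\eta_n;h_n)$ that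 are $D$-visible from $\xi$ with $h_n\to0$. They converge to $\xi$, their distances to the vertical line are at most $\operatorname{arsinh}(\sqrt m\,D)$, and the nearest points on the line have height at most $h_n\sqrt{1+mD^2}\to0$. So after dropping finitely many terms they lie within bounded distance of the ray $\{(\xi;t):0<t\le1\}$. $\square$

For example, $\Lambda_c(\{(0;2^{-n}):n\ge1\})=\{0\}$. On the other hand $\Lambda_c(\{(2^{-n};4^{-n}):n\ge 1\})=\emptyset$: the points tend to $0$, but $2^{-n}\le D4^{-n}$ fails for large $n$; and $|x-2^{-n}|\to|x|>0$ if $x\ne0$.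

*The point $\infty$.* If the heights of $E$ are bounded, then $\infty\notin\Lambda_c(E)$. Indeed, rays landing at $\infty$ are vertical, and points that stay within bounded distance of such a ray and converge to $\infty$ have $h\to\infty$. By (1), discarding all elements of height above a fixed bound does not change $\Lambda_c(E)\cap\mathbb R^m$.

*The irrationals.* We have $\mathbb R\setminus\mathbb Q\in\mathrm{CL}(1)$. Take $E=\{(p/q;1/q^2)\}$ over all reduced fractions $p/q$, $q\ge1$. By Dirichlet's theorem each irrational $x$ has infinitely many $p/q$ with $|x-p/q|\le1/q^2$, with $q\to\infty$; these are $1$-visible elements with heights tending to $0$. If $x=s/t$ is rational (with $t\ge 1$) and $p/q\neq x$, then $|x-p/q|\ge 1/(tq)>D/q^2$ as soon as $q>Dt$. So the heights that are $D$-visible from $x$ are bounded below, and $x\notin\Lambda_c(E)$. Heights are bounded, so $\infty$ is not a limit.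

Now test the guess. Let $X=\Lambda_c(E_X)\subseteq\mathbb R^{m_1}$.

*Test 1: $Y$ closed.* Let $E=\{(\xi,y';h):(\xi;h)\in E_X,\ h\le1,\ y'\in Y\}$. If $x\in X$ and $y\in Y$, the elements $(\xi;h)$ visible from $x$ give elements $(\xi,y;h)$ visible from $(x,y)$ with the same constant. Conversely, if $(\xi,y';h)$ is $D$-visible from $(x,y)$ for arbitrarily small $h$, then $(\xi;h)$ is $D$-visible from $x$, so $x\in X$; and $|y-y'|\le Dh$ with $y'\in Y$, so $y\in\overline Y=Y$. Hence $X\times Y\in\mathrm{CL}(m_1+m_2)$. In particular
$$X\times\mathbb R^k\in\mathrm{CL}(m_1+k). \tag{2}$$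

*Test 2: $Y=(0,1)$.* Keep $y'$ away from the ends, by a distance that is large compared with $h$: let $E=\{(\xi,y';h):(\xi;h)\in E_X,\ h\le\frac14,\ \sqrt h\le y'\le1-\sqrt h\}$. Every $y\in(0,1)$ is allowed as $y'$ once $h$ is small. From $y=0$ or $y=1$ we have $|y-y'|\ge\sqrt h>Dh$ once $h<D^{-2}$, and points outside $[0,1]$ are a fixed distance away from all $y'$. So again $X\times Y\in\mathrm{CL}(m_1+1)$.

Everything so far agrees with the guess. Nevertheless the guess is wrong, and $Y=\mathbb R\setminus\mathbb Q$ already defeats it. To say precisely what is true, recall some vocabulary. A set is $F_\sigma$ if it is a countable union of closed sets, $G_\delta$ if it is a countable intersection of open sets, and $G_{\delta\sigma}$ if it is a countable union of $G_\delta$ sets. For instance $\mathbb Q$ is $F_\sigma$ and $\mathbb R\setminus\mathbb Q$ is $G_\delta$. In a space $M$, a set is *nowhere dense* if its closure has empty interior, *meager* if it is a countable union of nowhere dense sets, and *residual* if its complement is meager; a countable intersection of dense open sets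 is residual. Baire's theorem says that a nonempty complete metric space, hence a nonempty closed subset of $\mathbb R^m$, is not meager in itself. So in such a space no set is both meager and residual.

**Theorem 1.** There is $X\subseteq\mathbb R$, $X\in\mathrm{CL}(1)$, such that with $Y=\mathbb R\setminus\mathbb Q\in\mathrm{CL}(1)$ and every $d\ge0$: $X\times Y\times\mathbb R^d\notin\mathrm{CL}(2+d)$. Consequently, for all $m_1,m_2\ge1$, the sets $X'=X\times\mathbb R^{m_1-1}\in\mathrm{CL}(m_1)$ and $Y'=Y\times\mathbb R^{m_2-1}\in\mathrm{CL}(m_2)$ satisfy $X'\times Y'\notin\mathrm{CL}(m_1+m_2)$. In particular $\mathrm{CL}(m)$ is not closed under finite intersections for $m\ge2$, since $X'\times Y'=(X'\times\mathbb R^{m_2})\cap(\mathbb R^{m_1}\times Y')$.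

**Theorem 2.** Let $X\subseteq\mathbb R^{m_1}$, $X\in\mathrm{CL}(m_1)$ and $Y\subseteq\mathbb R^{m_2}$.

* (a) If $Y$ is both $F_\sigma$ and $G_\delta$, then $X\times Y\in\mathrm{CL}(m_1+m_2)$. (By Theorem 1, "both $F_\sigma$ and $G_\delta$" cannot be weakened to "$G_\delta$".)
* (b) Every $G_\delta$ subset of $\mathbb R^m$ is in $\mathrm{CL}(m)$. Hence $X\times Y\in\mathrm{CL}(m_1+m_2)$ if $X,Y$ are both $G_\delta$.
* (c) $W\times\{0\}\in\mathrm{CL}(m+1)$ for $W\subseteq\mathbb R^m$ if and only if $W$ is $G_{\delta\sigma}$. In particular, if also $Y\in\mathrm{CL}(m_2)$, then $X\times Y\times\{0\}\in\mathrm{CL}(m_1+m_2+1)$ always.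

So the answer to the question is no, in every pair of dimensions $m_1,m_2\ge1$, and one may take $Y'=(\mathbb R\setminus\mathbb Q)\times\mathbb R^{m_2-1}$, which is even a $G_\delta$.

In Theorem 1 only the first sentence needs work. By (2), $X'\in\mathrm{CL}(m_1)$ and $Y'\in\mathrm{CL}(m_2)$. Permuting the coordinates of $\mathbb R^m$ is an isometry of $H^{m+1}$, so the second sentence is the first one with $d=m_1+m_2-2$. Finally, (2) and a permutation of coordinates show that $X'\times\mathbb R^{m_2}$ and $\mathbb R^{m_1}\times Y'$ are in $\mathrm{CL}(m_1+m_2)$, and $m_1+m_2$ can be any integer $\ge2$.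

## 2. Synchronizing heights: factors that are both $F_\sigma$ and $G_\delta$

The naive combination of $E_X$ and $E_Y$ is $\{(\xi,\eta;h):(\xi;h)\in E_X,\ (\eta;h)\in E_Y\}$. It breaks at once, because the heights need not match: with $E_X=\{(0;2^{-n}):n\ge1\}$ and $E_Y=\{(0;3^{-n}):n\ge 1\}$ it is empty, while $X\times Y=\{(0,0)\}$.

Tests 1 and 2 suggest a repair. Ignore $E_Y$, and for *every* small height $r$ choose a set $Y_r\subseteq\mathbb R^{m_2}$ such that points of $Y$ see $Y_r$ at scale $r$ for all small $r$, and points outside $Y$ do not. Whatever heights $E_X$ uses, the second factor is then ready.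

**Proof of Theorem 2(a).** Write $Y=\bigcup_iF_i$ and $\mathbb R^{m_2}\setminus Y=\bigcup_iH_i$ with $F_i,H_i$ closed and increasing in $i\ge1$. Put
$$d_i=\min\big(1,\ \mathrm{dist}(F_i\cap\{|y|\le i\},\,H_i)\big),$$
with $\mathrm{dist}=\infty$ if one of the sets is empty. A compact set has positive distance to a disjoint closed set, so $d_i>0$; since the sets increase, $d_i$ is nonincreasing. Let $r_0=d_1^2\le1$, and for $0<r\le r_0$ let
$$i(r)=\max\{i\le1/r:\ d_i\ge\sqrt r\}.$$
The set on the right contains $i=1$, so $i(r)$ is defined. It contains a given $i$ as soon as $r\le\min(1/i,d_i^2)$, so $i(r)\to\infty$ as $r\to0$. With $X=\Lambda_c(E_X)$, let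
$$E=\{(\xi,y';r):(\xi;r)\in E_X,\ r\le r_0,\ y'\in F_{i(r)},\ |y'|\le i(r)\}.$$

If $x\in X$ and $y\in Y$, then $y\in F_{i(r)}\cap\{|y|\le i(r)\}$ for all small $r$. So each element $(\xi;r)$ of small height visible from $x$ gives $(\xi,y;r)\in E$ visible from $(x,y)$, and $(x,y)\in\Lambda_c(E)$.

Conversely let $(x,y)\in\Lambda_c(E)$, with $D$ as in (1). Forgetting $y'$ shows $x\in X$. Suppose $y\notin Y$. Then $y\in H_{i(r)}$ for all small $r$, so every element $(\xi,y';r)\in E$ of small height has $|y-y'|\ge d_{i(r)}\ge\sqrt r>Dr$, and is not $D$-visible. This is a contradiction. Heights are bounded, so $\infty\notin\Lambda_c(E)$. $\square$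

*Where this stops.* Suppose sets $Y_r$ $(0<r\le1)$ do what we asked: for $y\in Y$ there is $D$ with $\mathrm{dist}(y,Y_r)\le Dr$ for all small $r$, while for $y\notin Y$ and every $D$ we have $\mathrm{dist}(y,Y_r)>Dr$ for all small $r$. Then
$$Y=\bigcup_{D,n\in\mathbb N}\ \bigcap_{r<1/n}\{y:\mathrm{dist}(y,Y_r)\le Dr\},$$
which is $F_\sigma$. But $\mathbb R\setminus\mathbb Q$ is not $F_\sigma$: a closed set of irrationals has empty interior, so $\mathbb R$ would be the union of countably many closed nowhere dense sets and the countable set $\mathbb Q$, contrary to Baire's theorem. So for the irrationals no choice of $Y_r$ serves all scales at once. If $X$ could dictate which scales have to be used, the product might fail. We shall build such an $X$.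

## 3. What Baire category forces, and hiding over gaps

For a single element $(\xi;h)$, call the open max-norm ball of radius $h$ about $\xi$ its *shadow*.

**Lemma 1.** Let $M\subseteq\mathbb R^m$ be closed and nonempty, and let $E'\subseteq H^{m+1}$ be such that the shadow of every element of $E'$ meets $M$. If $\Lambda_c(E')\cap M$ is dense in $M$, then $\Lambda_c(E')\cap M$ is residual in $M$.

*Proof.* Let $O_N$ be the set of points of $M$ that lie in the shadow of some element of $E'$ of height $h<1/N$. It is open in $M$. It is dense: let $z\in\Lambda_c(E')\cap M$, with constant $D$. There are $(\xi;h)\in E'$ with $|\xi-z|\le Dh$ and $h<1/N$ as small as we like. The shadow contains a point $w\in M$; then $w\in O_N$ and $|w-z|<(D+1)h$. So $z\in\overline{O_N}$, and such $z$ are dense. Hence $\bigcap_NO_N$ is residual in $M$. From any of its points, elements of $E'$ of arbitrarily small height are $1$-visible, so $\bigcap_NO_N\subseteq\Lambda_c(E')$ by (1). $\square$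

*Example.* $\mathbb Q\notin\mathrm{CL}(1)$. Otherwise $\mathbb Q=\Lambda_c(E)$ is dense in $M=\mathbb R$, every shadow meets $\mathbb R$, and Lemma 1 makes $\mathbb Q$ residual; but it is meager.

One would like to use Lemma 1 directly: find a closed $K\subseteq\mathbb R$ and an $X$ that is dense in $K$ and meager in $K$, and exclude $X\times Y$. But the hypothesis on shadows matters. A set $X\in\mathrm{CL}(1)$ can be dense and meager in $K$ provided that it is produced by elements *hiding over the gaps of $K$*, that is, with shadow inside a component of $\mathbb R\setminus K$. We shall construct exactly such an $X$. For its product with $\mathbb R\setminus\mathbb Q$, the task is to show that hiding no longer works.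

Here is the mechanism. Many points $p\in X$ will be limits of nested intervals $I_{\sigma_1}\supset I_{\sigma_2}\supset\cdots$. To the left of $I_{\sigma_n}$ is a gap of size $r_n$ at a distance from $p$ comparable with $r_n$, and up to finitely many exceptions these are the only gaps that are not small compared with their distance to $p$. So a hidden element visible from $p$ must have height comparable with $r_n$ for some $n$. We arrange moreover that after $\sigma_{n-1}$ has been chosen, $r_n$ can still be chosen *as small as we please*, and that $p$ will be within about $n\,r_n$ of a point $x_{\sigma_{n-1}}$ already known.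

Now suppose $\Lambda_c(E)=X\times(\mathbb R\setminus\mathbb Q)$. Having fixed $x_{\sigma_{n-1}}$ and a *rational* $y_{n-1}$, we know that $(x_{\sigma_{n-1}},y_{n-1})\notin\Lambda_c(E)$. So for any prescribed constant, nothing in $E$ of height below some $\varepsilon_n$ is visible from it. Then choose $r_n$ far below $\varepsilon_n$, and force the final irrational $q$ to lie within $r_n$ of $y_{n-1}$. Seen at scale $r_n$, the point $(p,q)$ cannot be told apart from $(x_{\sigma_{n-1}},y_{n-1})$, so at the scales $r_n$ there is nothing to see. Hence $(p,q)\in X\times Y$ is seen through elements that do not hide. Such $(p,q)$ are dense in $K\times\mathbb R$, Lemma 1 applies to the elements that do not hide, and we get the contradiction with meagerness.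

The rationals are essential here. With $X$ alone the argument could not start, since the points $x_\sigma$ themselves belong to $X$; this is checked in Section 5.

## 4. One tree of gaps

Let $J=[x_\emptyset,x_\emptyset+L_\emptyset]$ be a compact nondegenerate interval. *Nodes* are finite sequences $\sigma$ of positive integers, of length $|\sigma|$; $\sigma\preceq\tau$ means that $\sigma$ is an initial segment of $\tau$, and $\sigma\prec\tau$ that moreover $\sigma\ne\tau$. We use $\sigma\prec\beta$ also for infinite sequences $\beta$, whose first $n$ terms form $\beta|n$. Given a node $\sigma$ and $I_\sigma=[x_\sigma,x_\sigma+L_\sigma]$, put $R=R_\sigma=|\sigma|+4$ and, for $k\ge1$,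
$$r_{\sigma k}=L_\sigma(4R)^{-k},\qquad g_{\sigma k}=\big(x_\sigma+Rr_{\sigma k},\ x_\sigma+(R+1)r_{\sigma k}\big),$$
$$x_{\sigma k}=x_\sigma+(R+2)r_{\sigma k},\qquad L_{\sigma k}=r_{\sigma k},\qquad I_{\sigma k}=[x_\sigma+(R+2)r_{\sigma k},\ x_\sigma+(R+3)r_{\sigma k}],$$
and let $B_{\sigma k}=[x_\sigma+Rr_{\sigma k},\,x_\sigma+(R+3)r_{\sigma k}]\supseteq \overline{g_{\sigma k}}\cup I_{\sigma k}$ be the *block*. The open intervals $g_\sigma$, $\sigma\ne\emptyset$, are the *gaps*. Each has length $|g_\sigma|=r_\sigma=L_\sigma$; write $a_g$ for the midpoint of a gap $g$.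

*Example.* Let $J=[0,1]$. Then $R_\emptyset=4$, $r_k=16^{-k}$; the first gap is $(\frac4{16},\frac5{16})$ with $I_1=[\frac6{16},\frac7{16}]$, the second is $(\frac4{256},\frac5{256})$ with $I_2=[\frac6{256},\frac7{256}]$, and so on towards $x_\emptyset=0$. Inside $I_1$ we have $R=5$, $r_{11}=\frac1{16}\cdot\frac1{20}=\frac1{320}$, and the first gap is $(\frac38+\frac5{320},\frac38+\frac6{320})$.

**Step 1: blocks are nested and disjoint.** This step fixes the geometry on which all later estimates rest. Since $R\ge4$, $(R+3)/(4R)\le\frac7{16}\le\frac12$. So $(R+3)r_{\sigma k}\le\frac12L_\sigma$, whence $B_{\sigma k}\subseteq I_\sigma$; and for $l>k$, $(R+3)r_{\sigma l}\le(R+3)r_{\sigma k}/(4R)\le\frac12r_{\sigma k}$, that is,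
$$B_{\sigma l}\subseteq(x_\sigma,\ x_\sigma+\tfrac12r_{\sigma k}]\qquad\text{for }l>k. \tag{3}$$
As $B_{\sigma k}$ begins at $x_\sigma+Rr_{\sigma k}$, the blocks $B_{\sigma k}$ $(k\ge1)$ are pairwise disjoint. For $\sigma k\preceq\tau$, the inclusions $B_\tau\subseteq I_{\tau'}\subseteq B_{\tau'}\subseteq\cdots$ (with $\tau'$ obtained from $\tau$ by deleting the last entry) give $B_\tau\subseteq B_{\sigma k}$. Hence $B_\sigma\cap B_\tau=\emptyset$ whenever $\sigma,\tau$ are incomparable: with $\rho$ their longest common initial segment, they lie in different blocks $B_{\rho k}$, $B_{\rho l}$. Finally $L_{\sigma k}\le L_\sigma/16$, so lengths shrink geometrically along branches, and $|g_\tau|\le r_\sigma$ if $\emptyset\ne\sigma\preceq\tau$.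

**Step 2: position of a gap relative to $I_\sigma$.** This step shows that gaps are well separated. Let $\tau\ne\emptyset$. If $\sigma\prec\tau$ and $\sigma k\preceq\tau$, then $\overline{g_\tau}\subseteq B_\tau\subseteq B_{\sigma k}\subseteq I_\sigma$. In all other cases $\overline{g_\tau}\cap I_\sigma=\emptyset$: if $\tau\preceq\sigma$, then $\overline{g_\tau}$ lies to the left of $I_\tau\supseteq I_\sigma$; if $\sigma,\tau$ are incomparable, then $\overline{g_\tau}\subseteq B_\tau$ and $I_\sigma\subseteq B_\sigma$ are disjoint. It follows that distinct gaps have disjoint closures: this is clear for incomparable nodes, and if $\sigma\prec\tau$, then $\overline{g_\tau}\subseteq I_\sigma$ while $\overline{g_\sigma}\cap I_\sigma=\emptyset$.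

**Step 3: collars.** This step provides, next to each gap, room that no gap enters. Let $r=r_{\sigma k}$. The *collars* of $g_{\sigma k}$ are the intervals of length $r$ adjacent to it:
$$\big(x_\sigma+(R-1)r,\ x_\sigma+Rr\big)\quad\text{and}\quad\big(x_\sigma+(R+1)r,\ x_\sigma+(R+2)r\big).$$
They meet no gap. Both lie in $I_\sigma$, and by Step 2 a gap that meets $I_\sigma$ lies in some block $B_{\sigma l}$. The left collar meets no block $B_{\sigma l}$: for $l>k$ the block lies to the left of $x_\sigma+\frac12r$ inclusive by (3), and $R-1>\frac12$; for $l\le k$ it begins at $x_\sigma+Rr_{\sigma l}\ge x_\sigma+Rr$. The right collar lies in $B_{\sigma k}$, so it misses the other blocks; and the gaps in $B_{\sigma k}$ are $g_{\sigma k}$ itself and gaps contained in $I_{\sigma k}$, all of which it misses.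

**Step 4: the closure of the gaps.** This step shows that the closure of the union of the gaps contains no intervals except those inside gaps. Let $S=\overline{\bigcup_{\sigma\ne\emptyset}g_\sigma}\subseteq J$, a compact set. *Every nonempty open interval $Q\subseteq S$ is contained in one gap.* Indeed $Q$ is open and lies in the closure of the union of the gaps, so it meets some gap $g$. If $Q\not\subseteq g$, then $Q$ contains an endpoint of $g$ and hence meets a collar of $g$ in a nonempty open set. This open set meets no gap, so it is disjoint from $S$, contradicting $Q\subseteq S$.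

**Step 5: branch points.** This step defines the points $p$ of the mechanism and records their distances. For an infinite sequence $\beta$ of positive integers, the *branch point* $p_\beta$ is the unique point of $\bigcap_nI_{\beta|n}$. For $p=p_\beta$, $n\ge1$ and $\sigma=\beta|n$:
$$|p-a_{g_\sigma}|\le\tfrac52r_\sigma,\qquad\mathrm{dist}(p,g_\sigma)\ge r_\sigma,\qquad|p-x_{\beta|(n-1)}|\le(n+6)\,r_\sigma. \tag{4}$$
To see this, let $x=x_{\beta|(n-1)}$ and $R=R_{\beta|(n-1)}=n+3$. Then $p\in I_\sigma=[x+(R+2)r_\sigma,x+(R+3)r_\sigma]$, the gap $g_\sigma$ ends at $x+(R+1)r_\sigma$, and its midpoint is $x+(R+\frac12)r_\sigma$; also $R+3=n+6$.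

By (4), $p$ is a limit of midpoints of gaps, so $p\in S$. Also $p$ has positive distance to every gap $g_\sigma$ of the tree: if $\sigma\prec\beta$, this is (4); otherwise, with $n=|\sigma|$, $\sigma$ and $\beta|n$ are incomparable, so the compact blocks $B_\sigma\supseteq g_\sigma$ and $B_{\beta|n}\ni p$ are disjoint.

## 5. Trees everywhere, and the set $X$

A single tree is not enough for our plan. Its collars would be open intervals in the complement of the gaps that contain no point of $S$, so the points we produce would not be dense in that complement. We therefore plant trees in every place that is left.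

**Construction.** Let $Q_1,Q_2,\dots$ enumerate the open intervals with rational endpoints. Inductively, let pairwise disjoint compact sets $S_1,\dots,S_{j-1}$ be given. If $Q_j\not\subseteq\bigcup_{i<j}S_i$, then $Q_j\setminus\bigcup_{i<j}S_i$ is nonempty and open, and we choose in it a compact nondegenerate interval $J_j$ so short that
$$|J_j|\le1,\qquad|J_j|\le\tfrac1j\,\mathrm{dist}\Big(J_j,\ \bigcup_{i<j}S_i\Big) \tag{5}$$
(the second condition is void if all $S_i$, $i<j$, are empty). Build a tree in $J_j$ as in Section 4, with set of gaps $\mathcal G_j$ and closure $S_j\subseteq J_j$. Otherwise let $\mathcal G_j=S_j=\emptyset$. Since the closures of the gaps of $\mathcal G_j$ lie in $S_j$, all gaps of all trees have pairwise disjoint closures. Define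
$$K=\mathbb R\setminus\bigcup_j\bigcup_{g\in\mathcal G_j}g,\qquad F_j=K\cap S_j,\qquad E_1=\{(a_g;|g|/j):\ g\in\mathcal G_j,\ j\ge1\},\qquad X=\Lambda_c(E_1).$$

The set $K$ is closed. Heights in $E_1$ are at most $1$, so $X\subseteq\mathbb R$ and $X\in\mathrm{CL}(1)$. A branch point of $\mathcal G_j$ lies in $S_j$ and has positive distance to every gap of *every* tree: for gaps of $\mathcal G_j$ this is Step 5, and for $i\ne j$ the gaps of $\mathcal G_i$ lie in the compact set $S_i$, which is disjoint from $S_j$. In particular branch points of $\mathcal G_j$ lie in $F_j$. As $J_1$ exists, $K\ne\emptyset$.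

The points $x_\sigma$ of a tree $\mathcal G_j$ are in $X$: $|x_\sigma-a_{g_{\sigma k}}|=(R+\frac12)r_{\sigma k}$, so $(a_{g_{\sigma k}};r_{\sigma k}/j)$ is $(R+\frac12)j$-visible from $x_\sigma$ for all $k$, with heights tending to $0$. This is the fact announced at the end of Section 3.

**Claim 1.** $X\subseteq\bigcup_jF_j$.

This is where the factor $1/j$ in the heights is used. Let $x\in X$. By (1) there are $D$ and infinitely many gaps $g$, in trees $\mathcal G_{j(g)}$, with $|x-a_g|\le D|g|/j(g)$ and $|g|/j(g)\to0$. So $a_g\to x$ along them. If $x$ were in a gap $g_0$, then every $g\ne g_0$ would have $|x-a_g|\ge\mathrm{dist}(x,\partial g_0)>0$, a contradiction. So $x\in K$, and $x\notin g$ gives $|x-a_g|\ge|g|/2$. Therefore $|g|/2\le D|g|/j(g)$, that is, $j(g)\le2D$. Some $j$ occurs infinitely often, and $x\in\overline{\{a_g:g\in\mathcal G_j\}}\subseteq S_j$. So $x\in F_j$. $\square$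

**Claim 2.** If an open interval $Q$ meets $K$, then $Q\supseteq J_j$ with $\mathcal G_j\ne\emptyset$ for infinitely many $j$.

This says that trees are found near every point of $K$. Let $t\in Q\cap K$. Infinitely many $j$ satisfy $t\in Q_j\subseteq Q$. If such a $Q_j$ were contained in $\bigcup_{i<j}S_i$, a finite union of pairwise disjoint closed sets, then by connectedness $Q_j\subseteq S_i$ for one $i$, and by Step 4 $Q_j$ would lie in a gap, contradicting $t\in K$. So $J_j$ exists and $J_j\subseteq Q_j\subseteq Q$. $\square$

**Claim 3.** $F_j$ is closed and nowhere dense in $K$.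

With Claim 1 this makes $X$ meager in $K$. Closedness is clear. If $F_j$ had interior in $K$, there would be an open interval $Q$ with $\emptyset\ne Q\cap K\subseteq F_j$. Claim 2 gives $i\ne j$ with $J_i\subseteq Q$ and $\mathcal G_i\neq\emptyset$. A branch point of $\mathcal G_i$ is in $Q\cap K\cap S_i$, hence not in $S_j$, a contradiction. $\square$

**Claim 4.** Branch points are in $X$.

Let $p=p_\beta$ be a branch point of $\mathcal G_j$ and $g=g_{\beta|n}$. By (4), $|p-a_g|\le\frac52|g|=\frac52j\cdot\frac{|g|}j$. So for every $n$ the element $(a_g;|g|/j)$ is $\frac52j$-visible from $p$, and the heights tend to $0$. $\square$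

**Claim 5.** Let $p=p_\beta$ be a branch point of $\mathcal G_j$ and $D\ge1$. All but finitely many gaps $g$ with $|p-a_g|\le D|g|$ are of the form $g=g_{\beta|n}$, $g\in\mathcal G_j$.

This is the statement that a hidden element visible from $p$ must use the gaps along the branch; it is where the growth of $R_\sigma$ and condition (5) are used. Let $g$ be a gap with $|p-a_g|\le D|g|$.

(i) Suppose $g\in\mathcal G_i$ with $i>j$ and $i>D$. By (5), $|p-a_g|\ge\mathrm{dist}(J_i,S_j)\ge i|J_i|\ge i|g|>D|g|$. So no such $g$ qualifies.

(ii) Suppose $g\in\mathcal G_i$ with $i\ne j$ and $i\le\max(j,D)$; these are finitely many $i$. Then $|p-a_g|\ge\mathrm{dist}(p,S_i)>0$ forces $|g|\ge\mathrm{dist}(p,S_i)/D$. Only finitely many of the disjoint intervals in $\mathcal G_i$, all inside $J_i$, are that long.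

(iii) Suppose $g=g_\tau\in\mathcal G_j$ with $\tau\not\prec\beta$. Let $\sigma$ be the longest common initial segment of $\tau$ and $\beta$, $n=|\sigma|$, $\sigma k\preceq\tau$, $\sigma l\prec\beta$, $k\ne l$. Then $|g|\le r_{\sigma k}$, $a_g\in B_{\sigma k}$, $p\in B_{\sigma l}$, and $R=R_\sigma=n+4$. If $k<l$, then $a_g\ge x_\sigma+Rr_{\sigma k}$ and, by (3), $p\le x_\sigma+\frac12r_{\sigma k}$, so
$$|p-a_g|\ge(R-\tfrac12)r_{\sigma k}\ge(n+3)|g|.$$
If $k>l$, then $p\ge x_\sigma+Rr_{\sigma l}$ and $a_g\le x_\sigma+\frac12r_{\sigma l}$, so
$$|p-a_g|\ge(R-\tfrac12)r_{\sigma l}\ge(n+3)r_{\sigma k}\ge(n+3)|g|.$$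
So $|p-a_g|\le D|g|$ forces $n\le D-3$. This leaves finitely many $\sigma=\beta|n$. For each of them $l$ is determined by $\beta$, and in both cases $|p-a_g|\ge r_{\sigma l}$ (if $k<l$, use $r_{\sigma k}\ge r_{\sigma l}$). So $|g|\ge r_{\sigma l}/D$, which only finitely many gaps in $J_j$ satisfy. $\square$

## 6. $X\times(\mathbb R\setminus\mathbb Q)\times\mathbb R^d$ is not a conical limit set

Suppose, for a contradiction, that $E\subseteq H^{3+d}$ and $\Lambda_c(E)=X\times Y\times\mathbb R^d$ with $Y=\mathbb R\setminus\mathbb Q$. Write elements of $E$ as $v=(a,b,c;h)$ with $a,b\in\mathbb R$, $c\in\mathbb R^d$. Put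
$$M=K\times\mathbb R\times\mathbb R^d,\qquad E'=\{v\in E:\ (a-h,a+h)\cap K\ne\emptyset\}.$$
The shadow of $v$ meets $M$ exactly when $v\in E'$. So $E'$ consists of the elements that do not hide over a gap.

**Claim A.** $\Lambda_c(E')\cap M$ is dense in $M$.

Let $Q\times V\times T$ be an open box meeting $M$, with $Q,V$ open intervals and $T\subseteq\mathbb R^d$ open. Then $Q$ meets $K$. We look for a point of $\Lambda_c(E')\cap M$ in the box. Fix $t_0\in T$ and, by Claim 2, a tree $\mathcal G_j\ne\emptyset$ with $J_j\subseteq Q$; all nodes below refer to this tree.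

**Step 1: choosing the branch and the irrational together.** The purpose is to make each scale $r_n$ smaller than a threshold that is already known. Let $s_1,s_2,\dots$ enumerate $\mathbb Q$. Put $\sigma_0=\emptyset$ and choose a compact interval $V_0\subseteq V$ with a rational interior point $y_0$. Let $n\ge1$, and suppose that $\sigma_{n-1}$ of length $n-1$ and a rational $y_{n-1}\in\operatorname{int}V_{n-1}$ are given. Since $y_{n-1}\notin Y$, the point $(x_{\sigma_{n-1}},y_{n-1},t_0)$ is not in $\Lambda_c(E)$. So by (1), with $D_n=n+n(n+6)$, there is $\varepsilon_n>0$ such that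
$$\text{no }v\in E\text{ of height }<\varepsilon_n\text{ is }D_n\text{-visible from }(x_{\sigma_{n-1}},y_{n-1},t_0). \tag{6}$$
Choose $k$ with $n\,r_{\sigma_{n-1}k}<\varepsilon_n$, which is possible because $r_{\sigma_{n-1}k}\to0$ as $k\to\infty$. Put $\sigma_n=\sigma_{n-1}k$ and $r_n=r_{\sigma_n}$. Then choose a compact nondegenerate interval $V_n\subseteq V_{n-1}\cap(y_{n-1}-r_n,y_{n-1}+r_n)$ with $s_n\notin V_n$, and a rational interior point $y_n$ of $V_n$.

Let $\beta$ be the infinite sequence with $\beta|n=\sigma_n$, let $p=p_\beta$, and let $q\in\bigcap_nV_n$. Since $s_n\notin V_n$ for all $n$, $q$ is irrational. Also $q\in V$, $p\in J_j\cap K\subseteq Q\cap K$, $p\in X$ by Claim 4, and $|q-y_{n-1}|\le r_n$ for all $n\ge1$. Hence $(p,q,t_0)\in M\cap(Q\times V\times T)$ and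
$$(p,q,t_0)\in X\times Y\times\mathbb R^d=\Lambda_c(E).$$

**Step 2: nothing is visible at the scales $r_n$.** This step transfers (6) from the nearby point to $(p,q,t_0)$. For every $n\ge1$,
$$\text{no }v\in E\text{ with }r_n/n\le h\le nr_n\text{ is }n\text{-visible from }(p,q,t_0). \tag{7}$$
For suppose $v=(a,b,c;h)$ is such an element. By (4) and $r_n\le nh$,
$$|a-x_{\sigma_{n-1}}|\le|a-p|+|p-x_{\sigma_{n-1}}|\le nh+(n+6)r_n\le nh+n(n+6)h=D_nh,$$
$$|b-y_{n-1}|\le nh+r_n\le2nh\le D_nh,\qquad|c-t_0|\le nh\le D_nh,$$
and $h\le nr_n<\varepsilon_n$. This contradicts (6).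

**Step 3: the visible elements do not hide.** This step shows $(p,q,t_0)\in\Lambda_c(E')$. By (1) there are $D\ge1$ and $v_i=(a_i,b_i,c_i;h_i)\in E$ with $h_i\to0$, each $D$-visible from $(p,q,t_0)$. It suffices that $v_i\in E'$ for all large $i$. Otherwise pass to a subsequence with all $v_i\notin E'$. Then $(a_i-h_i,a_i+h_i)$ is disjoint from $K$, so being connected it lies in a single gap $g_i$. Thus $|g_i|\ge2h_i$ and
$$|p-a_{g_i}|\le|p-a_i|+|a_i-a_{g_i}|\le Dh_i+\tfrac12|g_i|\le(D+1)|g_i|,\qquad\mathrm{dist}(p,g_i)\le|p-a_i|\le Dh_i.$$
No gap occurs for infinitely many $i$, because $\mathrm{dist}(p,g)>0$ for each gap $g$ while $h_i\to0$. So Claim 5, with $D+1$ in place of $D$, shows that for all large $i$ we have $g_i=g_{\sigma_n}$ with $n=n_i$, and $n_i\to\infty$. By (4), $r_n\le\mathrm{dist}(p,g_{\sigma_n})\le Dh_i$; and $2h_i\le|g_{\sigma_n}|=r_n$. Hence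
$$r_n/D\le h_i\le r_n/2,\qquad n=n_i.$$
As soon as $n_i\ge D$, this gives $r_n/n\le h_i\le nr_n$, and $v_i$ is $n$-visible from $(p,q,t_0)$. This contradicts (7), and Claim A is proved. $\square$

The growth of the constant $n+6$ in (4), caused by the growing $R_\sigma$ that Claim 5 needs, did no harm: $D_n$ is fixed before $\varepsilon_n$, and $r_n$ is chosen only after $\varepsilon_n$.

**Step 4: the contradiction.** Here category decides. $M$ is a nonempty closed subset of $\mathbb R^{2+d}$, and the shadow of each element of $E'$ meets $M$. By Claim A and Lemma 1, $\Lambda_c(E')\cap M$ is residual in $M$. But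
$$\Lambda_c(E')\subseteq\Lambda_c(E)=X\times Y\times\mathbb R^d\subseteq\bigcup_jF_j\times\mathbb R\times\mathbb R^d$$
by Claim 1. By Claim 3 each $F_j\times\mathbb R\times\mathbb R^d$ is closed and nowhere dense in $M$, so the right-hand side is meager in $M$. A subset of $M$ that is both residual and meager contradicts the Baire category theorem. Hence $X\times Y\times\mathbb R^d\notin\mathrm{CL}(2+d)$, and Theorem 1 is proved. $\blacksquare$

## 7. $G_\delta$ factors, and what one extra coordinate repairs

It remains to prove parts (b) and (c) of Theorem 2. Both use one explicit construction. The parameter $j$ in it makes all heights small, which only part (c) needs.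

**Lemma 2.** Let $G=\bigcap_nU_n\subseteq\mathbb R^m$ with $U_n$ open and decreasing in $n\ge1$, let $d_n(\xi)=\mathrm{dist}(\xi,\mathbb R^m\setminus U_n)\in(0,\infty]$ for $\xi\in U_n$, let $j\ge1$, and put
$$E(G,j)=\{(\xi;h_n(\xi)):n\ge1,\ \xi\in U_n\},\qquad h_n(\xi)=\frac{\min\big(\tfrac1{n+j},\,d_n(\xi)\big)^2}{n+j}\le(n+j)^{-3}.$$
Then $\Lambda_c(E(G,j))=G$.

*Proof.* If $\xi\in G$, the elements $(\xi;h_n(\xi))$, $n\ge1$, lie straight above $\xi$ with heights tending to $0$, so $\xi\in\Lambda_c(E(G,j))$.

Conversely, let $(\xi_i;h_i)$ be elements, $h_i=h_{n_i}(\xi_i)$, that are $D$-visible from $x\in\mathbb R^m$, with $h_i\to0$. First suppose that $n_i=n$ for infinitely many $i$. Along these, $h_i\to0$ forces $d_n(\xi_i)\to0$, and eventually $h_i=d_n(\xi_i)^2/(n+j)$. So eventually $|x-\xi_i|\le Dh_i<d_n(\xi_i)$, whence $x\in U_n$. But then $0<d_n(x)\le d_n(\xi_i)+Dh_i\to0$, a contradiction. So every value is taken finitely often, and $n_i\to\infty$. Since $h_i\le d_{n_i}(\xi_i)(n_i+j)^{-2}$, eventually $|x-\xi_i|\le Dh_i<d_{n_i}(\xi_i)$, so $x\in U_{n_i}$. (If $d_{n_i}(\xi_i)=\infty$,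 then $U_{n_i}=\mathbb R^m$ and this is trivial.) As $U_n$ decreases and $n_i\to\infty$, $x\in G$. Heights are bounded, so $\infty$ is not a limit. $\square$

**Proof of Theorem 2(b).** A $G_\delta$ set is the intersection of a decreasing sequence of open sets, so Lemma 2 with $j=1$ shows that it is in $\mathrm{CL}(m)$. If $X$ and $Y$ are $G_\delta$, so is $X\times Y$, and the first sentence applies to it. $\square$

For example, $(\mathbb R\setminus\mathbb Q)^2\in\mathrm{CL}(2)$. In Theorem 1 it is therefore essential that $X$ is not $G_\delta$.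

**Proof of Theorem 2(c).** *Necessity* uses only the shape of (1). For every $E\subseteq H^{m+1}$,
$$\Lambda_c(E)\cap\mathbb R^m=\bigcup_{D\in\mathbb N}\ \bigcap_{N\in\mathbb N}\ \bigcup_{(\xi;h)\in E,\ h<1/N}\{x:|x-\xi|<Dh\}, \tag{8}$$
where strict inequality is allowed because $D$ may be increased. So $\Lambda_c(E)\cap\mathbb R^m$ is $G_{\delta\sigma}$. Apply this in dimension $m+1$: if $W\times\{0\}\in\mathrm{CL}(m+1)$, then $W\times\{0\}$ is $G_{\delta\sigma}$, and $W$, its preimage under the continuous map $x\mapsto(x,0)$, is $G_{\delta\sigma}$.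

*Sufficiency.* The extra coordinate is used to keep the pieces of $W$ apart. Let $W=\bigcup_{j\ge1}G_j$ with each $G_j$ being $G_\delta$, and put
$$E=\{(\xi,jh;h):\ (\xi;h)\in E(G_j,j),\ j\ge1\}.$$
If $x\in G_j$, the elements $(x,jh_n(x);h_n(x))$, formed with the functions $h_n$ belonging to $E(G_j,j)$, are $j$-visible from $(x,0)$, with heights tending to $0$. So $W\times\{0\}\subseteq\Lambda_c(E)$.

Conversely, let $(\xi_i,j_ih_i;h_i)\in E$ be $D$-visible from $(x,s)$ with $h_i\to0$, where $(\xi_i;h_i)\in E(G_{j_i},j_i)$. By Lemma 2, $h_i\le j_i^{-3}$, so $j_i\le h_i^{-1/3}$ and $j_ih_i\le h_i^{2/3}\to0$. Since $|j_ih_i-s|\le Dh_i\to0$, we get $s=0$. Then $j_ih_i\le Dh_i$, that is, $j_i\le D$. So some $j$ occurs infinitely often, and along these $i$ the elements $(\xi_i;h_i)\in E(G_j,j)$ are $D$-visible from $x$. Lemma 2 gives $x\in G_j\subseteq W$. Heights are bounded, so $\infty$ is not a limit, and $\Lambda_c(E)=W\times\{0\}$.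

*Products.* Let $X\subseteq\mathbb R^{m_1}$ and $Y\subseteq\mathbb R^{m_2}$ be in $\mathrm{CL}(m_1)$ and $\mathrm{CL}(m_2)$. By (8), $X=\bigcup_DX_D$ and $Y=\bigcup_DY_D$, where $X_D$ and $Y_D$ are $G_\delta$ and increase with $D\in\mathbb N$. Because they increase, $X\times Y=\bigcup_DX_D\times Y_D$, and each $X_D\times Y_D$ is $G_\delta$. So $W=X\times Y$ is $G_{\delta\sigma}$, and by sufficiency $X\times Y\times\{0\}\in\mathrm{CL}(m_1+m_2+1)$. $\blacksquare$
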